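# Pointwise Kadec norms on $C(K\times L)$

## 1. A guess about products

A continuous function on a product $K\times L$ is a family of functions on $K$ indexed by the points of $L$, and also a family of functions on $L$ indexed by the points of $K$. If $C(K)$ and $C(L)$ both carry a norm with a certain good property, one guesses that $C(K\times L)$ does too, and that its norm can be assembled from the norms of the fibers $f(\cdot,y)$ and $f(x,\cdot)$. For the property studied here the guess is correct. The norm that one would first write down, however, does not work, even when $L$ has two points. We first make the guess precise, then test it, and then prove it.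

All scalars are real and all compact spaces are Hausdorff and nonempty. $C(K)$ carries the supremum norm $\|\cdot\|_\infty$, and $\tau_p$ is the topology of pointwise convergence on $C(K)$.

**Definition 1.** Let $X$ be a Banach space and $\tau$ a vector space topology on $X$ weaker than the norm topology. A norm $|\cdot|$ on $X$ is *$\tau$-Kadec* if the norm topology coincides with $\tau$ on its unit sphere. We say that $C(K)$ has a *$\tau_p$-Kadec renorming* if some norm equivalent to $\|\cdot\|_\infty$ is $\tau_p$-Kadec.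

All norms considered below are equivalent to the given one. Since $\tau$ is weaker than the norm topology, the Kadec property says: if a net in the unit sphere converges in $\tau$ to a point of the unit sphere, then it converges in norm. Multiplication by a positive number is a homeomorphism for both topologies, so the same holds on spheres of every radius, and a positive multiple of a Kadec norm is again Kadec. Moreover:

$$x_\alpha\to x \text{ in }\tau\ \text{ and }\ |x_\alpha|\to|x|\quad\Longrightarrow\quad x_\alpha\to x\text{ in norm}\qquad(|\cdot|\ \tau\text{-Kadec}).\tag{1}$$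

Indeed, if $x=0$ then $|x_\alpha|\to0$. If $x\ne0$, then eventually $x_\alpha\neq 0$, and $u_\alpha=\frac{|x|}{|x_\alpha|}x_\alpha$ lies on the sphere of radius $|x|$. The scalars tend to $1$, so $u_\alpha\to x$ in $\tau$, hence in norm. Therefore $x_\alpha=\frac{|x_\alpha|}{|x|}u_\alpha\to x$ in norm.

The supremum norm usually fails to be $\tau_p$-Kadec. On the convergent sequence $\omega+1=\{1,2,3,\dots\}\cup\{\infty\}$ write $e_n$ for the indicator function of $\{n\}$. Then $e_1+e_n\to e_1$ pointwise as $n\to\infty$ and all norms are $1$, but $\|(e_1+e_n)-e_1\|_\infty=1$.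

The question, posed in Max Burke, Wieslaw Kubis, Stevo Todorcevic, "Kadec norms on spaces of continuous functions", arXiv:math/0312013 (2003), is whether the existence of $\tau_p$-Kadec renormings passes from two factors to the product. The answer is yes.

**Theorem 1.** Let $K,L$ be compact. If $C(K)$ and $C(L)$ have $\tau_p$-Kadec renormings, then so does $C(K\times L)$.

Sections 10 and 11 contain two complements that are not needed for Theorem 1: Theorem 2 on arbitrary products and Theorem 3 on injective tensor products.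

## 2. Lower semicontinuity, and the case of a metrizable factor

A real function $\varphi$ on a topological space is *lower semicontinuous* (lsc) if $\varphi(f)\le\liminf_\alpha\varphi(f_\alpha)$ whenever $f_\alpha\to f$. Suprema of lsc functions are lsc, and so are finite sums. The supremum norm is $\tau_p$-lsc, being the supremum of the $\tau_p$-continuous functions $f\mapsto|f(x)|$. The following lemma is how equality of norms is used throughout: when a sum of lsc quantities cannot rise, no single summand can rise.

**Lemma 1.** Let $(\varphi_i)$ be a finite or countable family of nonnegative lsc functions whose sum $\Phi$ is finite everywhere. Let $f_\alpha\to f$, $\rho\ge0$ and $\limsup_\alpha\Phi(f_\alpha)\le\Phi(f)+\rho$. Then $\limsup_\alpha\varphi_i(f_\alpha)\le\varphi_i(f)+\rho$ for each $i$. If $\rho=0$, then $\varphi_i(f_\alpha)\to\varphi_i(f)$ for each $i$.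

*Proof.* The sum $\varphi'=\Phi-\varphi_i$ of the other functions is the supremum of its finite subsums, hence lsc. So
$$\limsup_\alpha\varphi_i(f_\alpha)\le\limsup_\alpha\Phi(f_\alpha)-\liminf_\alpha\varphi'(f_\alpha)\le\Phi(f)+\rho-\varphi'(f)=\varphi_i(f)+\rho .$$
If $\rho=0$, combine this with lower semicontinuity of $\varphi_i$. $\square$

We use it mostly as follows. Let $(E,\|\cdot\|)$ be a Banach space with a weaker vector topology $\tau$ for which $\|\cdot\|$ is lsc, and let $\theta_i$ $(i\in\mathbb N)$ be $\tau$-lsc seminorms with $\theta_i\le M_i\|\cdot\|$. Choose $a_i>0$ with $\sum_ia_iM_i<\infty$ and put $\nu(f)=\|f\|+\sum_ia_i\theta_i(f)$. This is an equivalent norm, and Lemma 1 gives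
$$f_\alpha\to f\text{ in }\tau\ \text{ and }\ \nu(f_\alpha)=\nu(f)\ \text{ for all }\alpha\quad\Longrightarrow\quad\theta_i(f_\alpha)\to\theta_i(f)\ \text{ for every }i.\tag{2}$$
So we can force the convergence of any *countable* family of bounded $\tau$-lsc seminorms.

**Both factors metrizable.** Let $L$ be compact with metric $d$, and for $g\in C(L)$ let $\varpi_n(g)=\sup\{|g(y)-g(y')|:d(y,y')\le1/n\}$. These are $\tau_p$-lsc seminorms with $\varpi_n\le2\|\cdot\|_\infty$. Put $\nu(g)=\|g\|_\infty+\sum_n2^{-n}\varpi_n(g)$, and let $g_\alpha\to g$ pointwise with $\nu(g_\alpha)=\nu(g)$. Given $\eta>0$, choose $n$ with $\varpi_n(g)<\eta$ and a finite set $P\subset L$ meeting every closed ball of radius $1/n$. By (2), eventually $\varpi_n(g_\alpha)<\eta$, and eventually $|g_\alpha-g|<\eta$ on $P$. Comparing $y\in L$ with a point of $P$ at distance at most $1/n$, we get $|g_\alpha(y)-g(y)|<3\eta$. So $\nu$ is $\tau_p$-Kadec. In particular, for metrizable $K$ and $L$ the product $K\times L$ is metrizable, and the guess is correct.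

**One factor metrizable.** Let $L$ be compact metric with a dense sequence $(y_i)$, let $K$ be arbitrary, and let $|\cdot|_K$ be an equivalent $\tau_p$-Kadec norm on $C(K)$. We borrow from Lemma 3(a) below that $|\cdot|_K$ is automatically $\tau_p$-lsc. Put
$$\nu(f)=\|f\|_\infty+\sum_n2^{-n}\sup_{d(y,y')\le1/n}\|f(\cdot,y)-f(\cdot,y')\|_\infty+\sum_i2^{-i}|f(\cdot,y_i)|_K .$$
Let $f_\alpha\to f$ pointwise with $\nu(f_\alpha)=\nu(f)$. By (2), $|f_\alpha(\cdot,y_i)|_K\to|f(\cdot,y_i)|_K$ for every $i$, so by (1) $f_\alpha(\cdot,y_i)\to f(\cdot,y_i)$ uniformly on $K$. The map $y\mapsto f(\cdot,y)$ from $L$ to $C(K)$ is uniformly continuous, so given $\eta$ there is $n$ for which the $n$-th supremum at $f$ is $<\eta$; by (2), so is the one at $f_\alpha$, eventually. Finitely many $y_i$ come within $1/n$ of every point of $L$, and the comparison above gives $\|f_\alpha-f\|_\infty<3\eta$ eventually. The guess is correct again.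

Two things were used: countably many points $y_i$, each with its own positive weight, and a bound on the oscillation that carried information from the $y_i$ to all $y$.

## 3. Why suprema of fiber norms are not enough

For general $L$ there is no countable dense set, and an uncountable family of positive weights is not summable. The natural replacement for the weighted sum is a supremum, and the natural symmetric candidate is
$$\nu_0(f)=\sup_{y\in L}|f(\cdot,y)|_K+\sup_{x\in K}|f(x,\cdot)|_L .$$
It fails already for $K=\omega+1$ and $L=\{1,2\}$, whatever equivalent $\tau_p$-Kadec norm $|\cdot|_K$ and whatever norm $|\cdot|_L$ on $C(L)=\mathbb R^2$ we take. Choose $M>0$ with $M|e_1|_K\ge\sup_n|e_n|_K$ and $M|(1,0)|_L\ge|(0,1)|_L$. Let $f(\cdot,1)=Me_1$, $f(\cdot,2)=0$; for $n\ge2$ let $f_n(\cdot,1)=Me_1$, $f_n(\cdot,2)=e_n$. Then $f_n\to f$ pointwise. The first supremum is $M|e_1|_K$ for $f$ and for all $f_n$. The nonzero rows of $f_n$ are $(M,0)$ at $x=1$ and $(0,1)$ at $x=n$, so the second supremum is $M|(1,0)|_L$ for $f$ and for all $f_n$.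 Hence $\nu_0(f_n)=\nu_0(f)$, while $\|f_n-f\|_\infty=1$.

The failure occurs at a definite place. When $\sup_y\varphi(f_\alpha(\cdot,y))$ converges to $\sup_y\varphi(f(\cdot,y))$ we learn something at points $y$ that nearly attain the supremum for $f$. At the other points we learn only an upper bound, and with $\varphi=|\cdot|_K$ that bound is worthless. For two points, replacing the supremum by a sum repairs everything, by Lemma 1 and (1). For uncountable $L$ this is impossible.

So we must put under the supremum a quantity for which the mere *upper bound* at every $y$ is valuable. The next section says which upper bound would suffice.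

## 4. Two uniform finite nets give uniform convergence

For metrizable $L$, bounded oscillation did the uniform work. The substitute is that all fibers, of $f$ and of all late $f_\alpha$, lie near one common finite set. The lemma is stated for arbitrary sets, because Theorem 3 uses it again.

**Lemma 2.** Let $K,L$ be nonempty sets, and let $h_\alpha,h$ be bounded functions on $K\times L$ with $h_\alpha\to h$ pointwise. Suppose that for each $\kappa>0$ there are finite sets $D\subset\ell_\infty(K)$, $D'\subset\ell_\infty(L)$ and an index $\alpha_0$ such that for all $\alpha\ge\alpha_0$, $x\in K$, $y\in L$ the functions $h_\alpha(\cdot,y),h(\cdot,y)$ are within $\kappa$ of $D$, and $h_\alpha(x,\cdot),h(x,\cdot)$ are within $\kappa$ of $D'$. Then $h_\alpha\to h$ uniformly.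

*Proof.* Fix $\kappa$, $D,D',\alpha_0$. There is a finite $S\subset K$ with $\|d-d'\|_\infty\le\max_S|d-d'|+\kappa$ for all $d,d'\in D$: take one almost maximizing point for each pair. If $d,d'\in D$ are within $\kappa$ of $h_\alpha(\cdot,y)$ and $h(\cdot,y)$ respectively, then
$$\|h_\alpha(\cdot,y)-h(\cdot,y)\|_\infty\le2\kappa+\|d-d'\|_\infty\le3\kappa+\max_S|d-d'|\le5\kappa+\max_{x\in S}|h_\alpha(x,y)-h(x,y)| .$$
This holds for all $y\in L$, $\alpha\ge\alpha_0$, with the same $S$. In the same way there is a finite $S'\subset L$ with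
$$\|h_\alpha(x,\cdot)-h(x,\cdot)\|_\infty\le5\kappa+\max_{y\in S'}|h_\alpha(x,y)-h(x,y)|\qquad(x\in K,\ \alpha\ge\alpha_0).$$
Apply the first inequality, and then the second for each $x\in S$:
$$\|h_\alpha-h\|_\infty\le10\kappa+\max_{S\times S'}|h_\alpha-h| .$$
The maximum tends to $0$ because $S\times S'$ is finite, and $\kappa$ is arbitrary. $\square$

One net alone is not enough. If $K$ is a point and $|h_\alpha|,|h|\le1$, a finite $D\subset\mathbb R$ as required always exists, and the conclusion would be that pointwise convergence on $L$ is uniform.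

The task is now one-sided: find countably many $\tau_p$-lsc seminorms on $C(K\times L)$, built from $|\cdot|_K$, whose convergence along $f_\alpha\to f$ forces all $f_\alpha(\cdot,y)$, $y\in L$, $\alpha\ge\alpha_0$, to lie near one finite set. The finite set may consist of arbitrary bounded functions on $K$, and we shall need that freedom.

## 5. Kadec norms seen in the dual of a space of functionals

**Setting.** $(X,\|\cdot\|)$ is a Banach space and $Z\subset X^*$ is a linear subspace, not necessarily closed, that is *1-norming*: $\|x\|=\sup\{z(x):z\in Z,\|z\|\le1\}$ for all $x$. Put $\tau=\sigma(X,Z)$, and recall that the dual of $(X,\tau)$ is $Z$. Let $|\cdot|$ be an equivalent $\tau$-Kadec norm on $X$, scaled so that $\|x\|\le|x|\le b\|x\|$.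

**The case for Theorem 1.** $X=C(K)$ and $Z=\operatorname{span}\{\delta_t:t\in K\}$, where $\delta_t(f)=f(t)$. This $Z$ is 1-norming, because the functionals $\pm\delta_t$ already give the supremum norm, and $\sigma(X,Z)=\tau_p$. By Tietze's theorem $\|\sum a_i\delta_{t_i}\|=\sum|a_i|$ for distinct $t_i$. Hence a bounded functional on $Z$ is the same as a bounded family $(\xi(\delta_t))_{t\in K}$, and $Z^*=\ell_\infty(K)$ isometrically.

Since $Z$ is 1-norming, $X$ embeds isometrically in $Z^*$, and $w^*=\sigma(Z^*,Z)$ induces $\tau$ on $X$. By Banach–Alaoglu for the normed space $Z$, norm-bounded sets in $Z^*$ are relatively $w^*$-compact. This is why we go to $Z^*$: later we shall minimize over a vector variable, and bounded nets in $X$ need not have $\tau$-cluster points in $X$. For example, in $C(\omega+1)$ the indicators of $\{n,n+1,\dots\}\cup\{\infty\}$ converge pointwise to the indicator of $\{\infty\}$, which is in $\ell_\infty(\omega+1)$ but is not continuous.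

To carry $|\cdot|$ over, let $B=\{z\in Z:z(x)\le1\text{ whenever }|x|\le1\}$ and $|\xi|=\sup_{z\in B}\xi(z)$ for $\xi\in Z^*$. If $\|z\|\le1$ and $|x|\le1$, then $\|x\|\le1$ and $z(x)\le1$; if $z\in B$ and $\|x\|\le1/b$, then $|x|\le1$ and $z(x)\le1$. So $\{z\in Z:\|z\|\le1\}\subset B\subset\{z\in Z:\|z\|\le b\}$, and therefore $\|\xi\|\le|\xi|\le b\|\xi\|$ on $Z^*$. Both norms on $Z^*$ are $w^*$-lsc, being suprema of $w^*$-continuous functions. We must check that the notation $|\cdot|$ is consistent; this is where the Kadec property first enters.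

**Lemma 3.** (a) $|\cdot|$ is $\tau$-lsc on $X$, and the norm $|\cdot|$ on $Z^*$ extends the original one. (b) If $\xi\in Z^*$ and $|\xi|\le r$, then $\xi$ is in the $w^*$-closure of $\{x\in X:|x|\le r\}$.

*Proof.* (a) *The unit ball is $\tau$-closed.* Suppose $|x_\alpha|\le1$, $x_\alpha\to x$ in $\tau$, and $|x|=r>1$. Then $|x_\alpha-x|\ge r-1$. We push $x_\alpha$ away from $x$ until it reaches the sphere of radius $r$. The function $t\mapsto|x_\alpha+t(x_\alpha-x)|$ is continuous, is at most $1<r$ at $t=0$, and is at least $t(r-1)-1$ for $t\ge0$, hence at least $r$ at $t=\frac{r+1}{r-1}$. So it equals $r$ at some $t_\alpha\in[0,\frac{r+1}{r-1}]$. Put $u_\alpha=x_\alpha+t_\alpha(x_\alpha-x)$. Then $u_\alpha-x=(1+t_\alpha)(x_\alpha-x)$ with bounded scalars, so $u_\alpha\to x$ in $\tau$, and $|u_\alpha|=r=|x|$. By the Kadec property $u_\alpha\to x$ in norm. But $|u_\alpha-x|=(1+t_\alpha)|x_\alpha-x|\ge r-1$, a contradiction. By scaling, all balls $\{|x|\le r\}$ are $\tau$-closed, so $|\cdot|$ is $\tau$-lsc.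

*The extension.* For $x\in X$, $\sup_{z\in B}z(x)\le|x|$ by definition of $B$. Conversely, by scaling it is enough to show that $|x|>1$ implies $\sup_{z\in B}z(x)>1$. The ball $\{|\cdot|\le1\}$ is $\tau$-closed and absolutely convex, so by Hahn–Banach in $(X,\tau)$ there is $z\in Z$ with $z(x)>s:=\sup_{|x'|\le1}z(x')$. Since $z\neq0$, $s>0$; then $z/s\in B$ and $(z/s)(x)>1$.

(b) If $r=0$ then $\xi=0$. Let $r>0$. If the claim fails, Hahn–Banach in $(Z^*,w^*)$, whose dual is $Z$, gives $z\in Z$ with $\xi(z)>s:=\sup_{x\in X,|x|\le r}z(x)$. Here $z\ne0$, so $s>0$, and $rz/s\in B$. Then $|\xi|\ge\xi(rz/s)>r$, a contradiction. $\square$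

The next lemma is a quantitative form of the Kadec property, uniform over a norm compact set of base points and valid for displacements in $Z^*$.

**Lemma 4.** Let $C\subset X$ be norm compact and $\varepsilon>0$. There are $\delta>0$ and a finite $S\subset Z$ such that for $p\in C$, $v\in Z^*$:
$$|p+v|\le|p|+\delta,\quad|v(s)|<\delta\ (s\in S)\quad\Longrightarrow\quad\|v\|\le\varepsilon .$$

*Proof.* **Step 1: one point $p$, elements of $X$.** This turns the definition into an $\varepsilon$-$\delta$ statement. We claim there are $\delta,S$ such that $x\in X$, $|x|\le|p|+\delta$ and $|s(x)-s(p)|<\delta$ on $S$ imply $\|x-p\|\le\varepsilon$. Otherwise, indexing by the pairs $(\delta,S)$, we get a net $x_\alpha\to p$ in $\tau$ with $\limsup|x_\alpha|\le|p|$ and $\|x_\alpha-p\|>\varepsilon$. By Lemma 3(a), $|x_\alpha|\to|p|$. By (1), $x_\alpha\to p$ in norm, a contradiction.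

**Step 2: one point $p$, elements of $Z^*$.** This passes to the dual with the same $\delta,S$. Let $\xi\in Z^*$, $|\xi|\le|p|+\delta$, and $|\xi(s)-s(p)|<\delta$ on $S$. By Lemma 3(b), $\xi$ is the $w^*$-limit of a net $x_\beta\in X$ with $|x_\beta|\le|p|+\delta$; eventually $|s(x_\beta)-s(p)|<\delta$ on $S$. So eventually $\|x_\beta-p\|\le\varepsilon$, and $\|\xi-p\|\le\varepsilon$ because $\|\cdot\|$ is $w^*$-lsc.

**Step 3: all points of $C$.** This makes the choice uniform by compactness. For $p_0\in C$ take $\delta_0,S_0$ from Step 2 for $\varepsilon/2$, and $\rho_0>0$ with $\rho_0\le\varepsilon/2$, $b\rho_0\le\delta_0/4$, and $\rho_0\|s\|<\delta_0/4$ for $s\in S_0$. Let $p\in C$, $\|p-p_0\|<\rho_0$, $|p+v|\le|p|+\delta_0/4$, and $|v(s)|<\delta_0/4$ on $S_0$. Then $|p+v|\le|p_0|+b\rho_0+\delta_0/4\le|p_0|+\delta_0$, and $|(p+v)(s)-s(p_0)|\le|v(s)|+\rho_0\|s\|<\delta_0$ on $S_0$. Hence $\|p+v-p_0\|\le\varepsilon/2$ and $\|v\|\le\varepsilon/2+\rho_0\le\varepsilon$. Cover $C$ by finitely many of these balls; take for $\delta$ the minimum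 of the numbers $\delta_0/4$ and for $S$ the union of the sets $S_0$. $\square$

## 6. Displacements that cost little in both directions

By Lemma 4, $v$ is small if $|p+v|$ barely exceeds $|p|$ *and* $v$ is small on $S$. We drop the second condition and replace the first by a two-sided one. The vectors that remain need not be small, but up to an error $2\varepsilon$ there are only finitely many of them.

**Lemma 5.** Let $C,\varepsilon,\delta,S$ be as in Lemma 4, $p\in C$ and $0<2\delta'\le\delta$. Then
$$H_{\delta'}(p)=\{v\in Z^*:|p+v|+|p-v|\le2|p|+2\delta'\}$$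
is a finite union of sets of $\|\cdot\|$-diameter $\le2\varepsilon$.

*Proof.* For $v\in H:=H_{\delta'}(p)$ put $t(v)=|p+v|-|p|$; then $|p-v|\le|p|-t(v)+2\delta'$. Also $|v|\le\frac12(|p+v|+|p-v|)\le|p|+\delta'$, so $t$ and the functions $v\mapsto v(s)$, $s\in S$, are bounded on $H$. These are finitely many bounded real functions, so $H$ splits into finitely many pieces such that $|t(v)-t(v')|\le\delta'$ and $|v(s)-v'(s)|<2\delta$ $(s\in S)$ for $v,v'$ in one piece. For such $v,v'$ let $u=\frac12(v-v')$. Then $p+u=\frac12\big((p+v)+(p-v')\big)$, so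
$$|p+u|\le\tfrac12\big(|p+v|+|p-v'|\big)\le|p|+\delta'+\tfrac12(t(v)-t(v'))\le|p|+2\delta'\le|p|+\delta,$$
and $|u(s)|<\delta$ on $S$. By Lemma 4, $\|u\|\le\varepsilon$, that is, $\|v-v'\|\le2\varepsilon$. $\square$

Two examples. In $X=Z=\mathbb R$ with the absolute value, $\frac12(|p+v|+|p-v|)=\max(|p|,|v|)$, so $H_{\delta'}(p)=[-|p|-\delta',|p|+\delta']$: not small, but a finite union of short intervals. For the supremum norm on $C(\omega+1)$, which is not $\tau_p$-Kadec, $\|e_1\pm e_n\|_\infty=1$ for $n\ge2$, so $H_{\delta'}(e_1)$ contains all the $e_n$ with $n\ge2$, at mutual distances $1$, and the conclusion fails.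

## 7. A sublinear substitute for the distance to the points already seen

Given points $g_1,\dots,g_k$ of the range of $f$, we want a quantity $F(g_1,\dots,g_k;h)$ that is near its smallest possible value when $h$ is close to some $g_i$ and, conversely, confines $h$ to an almost finite set depending on the $g_i$ when it is near that value. It must be jointly sublinear and even in $(g,h)$, since we want seminorms of $f$. The obvious choices fail this. The distance $\min_i|h-g_i|$ is not subadditive: on $\mathbb R$ with $k=2$, the triples $(g_1,g_2,h)=(0,1,0)$ and $(0,1,1)$ have value $0$, but their sum $(0,2,1)$ has value $1$. The distance from $h$ to the span of the $g_i$ is not subadditive either: with $k=1$, $(g,h)=(1,1)$ and $(-1,1)$ have value $0$, and their sum $(0,2)$ has value $2$.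

Lemma 5 suggests comparing $h$ with *sums of cheap displacements* $v_j$ of the $g_j$, and charging for the cost of $v_j$ within the same infimum. For $\lambda>0$, $k\ge0$ and $g_1,\dots,g_k,h\in Z^*$ put
$$F_{k,\lambda}(g_1,\dots,g_k;h)=\inf_{v_1,\dots,v_k\in Z^*}\Big\{\tfrac12\sum_{j\le k}\big(|g_j+v_j|+|g_j-v_j|\big)+\lambda\Big|h-\sum_{j\le k}v_j\Big|\Big\},\tag{3}$$
so that $F_{0,\lambda}(;h)=\lambda|h|$. On $X=\mathbb R$ with $0<\lambda<1$, $F_{1,\lambda}(g;h)=\inf_v\{\max(|g|,|v|)+\lambda|h-v|\}=|g|+\lambda\max(0,|h|-|g|)$, since letting $|v|$ grow beyond $|g|$ costs more than it gains. The value is at least $|g|$, with equality when $h=\pm g$ or $h$ is between these.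

**Lemma 6.** (a) $F_{k,\lambda}$ is jointly sublinear and even.

(b) $\sum_j|g_j|\le F_{k,\lambda}(g;h)\le\sum_j|g_j|+\lambda|h|$.

(c) $F_{k,\lambda}(g;h)\le\sum_j|g_j|+\lambda|h-g_i|$ for each $i\le k$.

(d) $|F_{k,\lambda}(g;h)-F_{k,\lambda}(g';h')|\le\sum_j|g_j-g_j'|+\lambda|h-h'|$.

(e) $F_{k,\lambda}$ is jointly $w^*$-lsc.

*Proof.* (a) The expression in braces is a nonnegative, jointly sublinear, even function of $(g,h,v)$. Adding almost optimal $v$ and $v'$ for $(g,h)$ and $(g',h')$ gives a competitor for the sum; scaling and changing the sign of $v$ give homogeneity and evenness.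

(b) The lower bound holds because $\frac12(|g_j+v_j|+|g_j-v_j|)\ge|g_j|$. For the upper bound take $v=0$.

(c) Take $v_i=g_i$ and the other $v_j=0$; then the $i$-th cost is $\frac12(|2g_i|+0)=|g_i|$.

(d) By (a), $F(g;h)\le F(g';h')+F(g-g';h-h')$; bound the last term by (b), and exchange the roles.

(e) Let $(g^\beta,h^\beta)\to(g,h)$ in $w^*$. Passing to a subnet we may assume $F_{k,\lambda}(g^\beta;h^\beta)\to\ell$, the lower limit, and $\ell<\infty$. Let $0<e<1$, and choose $v^\beta$ whose value in (3) is at most $F_{k,\lambda}(g^\beta;h^\beta)+e/2$, hence eventually at most $\ell+e$. Then eventually $|v_j^\beta|\le\frac12(|g_j^\beta+v_j^\beta|+|g_j^\beta-v_j^\beta|)\le\ell+1$. By $w^*$-compactness we pass to a subnet with $v_j^\beta\to v_j$ in $w^*$. By $w^*$-lsc of $|\cdot|$, the value of the braces at $(g,h,v)$ is at most $\ell+e$, so $F_{k,\lambda}(g;h)\le\ell+e$. Let $e\to0$. $\square$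

Now we combine these along a tuple. For $N\ge2$, $n\ge2$ put $\lambda=1/n$, $c_k=\lambda^{2k}$, and
$$T_{N,n}(g_1,\dots,g_N)=\sum_{k=1}^Nc_k\Big(F_{k-1,\lambda}(g_1,\dots,g_{k-1};g_k)+\lambda^2|g_k|\Big).\tag{4}$$
For a nonempty set $L$ and a bounded $f:L\to X$ put
$$\theta_{N,n}(f)=\sup_{y_1,\dots,y_N\in L}T_{N,n}\big(f(y_1),\dots,f(y_N)\big).\tag{5}$$
By Lemma 6(a),(b),(e), $\theta_{N,n}$ is a seminorm with $\theta_{N,n}(f)\le\mathrm{const}_{N,n}\cdot\sup_{y\in L}\|f(y)\|$, and it is lsc for pointwise $\tau$-convergence on $L$, as a supremum of lsc functions.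

The design of (4) is as follows. The weights $c_k$ decrease so fast that a nearly maximizing tuple is almost greedy: given $y_1,\dots,y_k$, the next $y_{k+1}$ makes $F_k(f(y_1),\dots,f(y_k);f(y_{k+1}))$ nearly as large as possible. The small terms $\lambda^2|g_k|$ keep the $f_\alpha(y_k)$ under control through the Kadec property. Finally, in slot $k+1$ we may substitute *any* $y\in L$, and the supremum then gives an upper bound for every $y$; by the choice of $F$ this bound places $f_\alpha(y)$ near a finite set.

## 8. The uniform finite net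

**Proposition 7.** Let $f_\alpha,f:L\to X$ be bounded and let $f(L)$ be relatively norm compact. Suppose $f_\alpha(y)\to f(y)$ in $\tau$ for every $y\in L$, and $\theta_{N,n}(f_\alpha)\to\theta_{N,n}(f)$ for all $N,n\ge2$. Then for each $\eta>0$ there are a finite $D\subset Z^*$ and $\alpha_0$ such that $f_\alpha(y)\in D+10\eta B_{Z^*}$ for all $y\in L$, $\alpha\ge\alpha_0$; also $f(y)\in D+10\eta B_{Z^*}$ for all $y\in L$. Here $B_{Z^*}$ is the $\|\cdot\|$-unit ball.

*Proof.* **Choice of constants.** Each constant depends on those before it. Let $C=\overline{f(L)}$, which is compact, and $R\ge1$ with $|p|\le R$ on $C$. Let $N\ge2$ be such that $C$ does not contain $N$ points with pairwise $|\cdot|$-distances $\ge\eta$; it exists because $C$ is totally bounded. Put $\varepsilon=\eta/N$, and let $\delta,S$ be from Lemma 4 for $(C,\varepsilon)$. Choose $n$ so that $\lambda=1/n$ satisfies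
$$\lambda\le\tfrac12,\qquad2NR\lambda\le\eta,\qquad16\lambda\eta\le\delta.\tag{6}$$
Let $\delta'',S''$ be from Lemma 4 for $C$ and $\varepsilon''=\lambda\eta/(Nb)$. Finally choose $\rho>0$ with
$$\rho\le c_N\lambda\eta,\qquad\rho\le\tfrac12c_N\lambda^2\delta''.\tag{7}$$
Write $\theta=\theta_{N,n}$, $T=T_{N,n}$, $F_k=F_{k,\lambda}$. Choose $y_1,\dots,y_N\in L$ with $T(f(y_1),\dots,f(y_N))\ge\theta(f)-\rho$, and put $g_j=f(y_j)\in C$.

**Step 1: a slot that brings nothing new.** We find $k\in\{1,\dots,N-1\}$ with
$$F_k(g_1,\dots,g_k;g_{k+1})<\sum_{j\le k}|g_j|+\lambda\eta.\tag{8}$$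
If there were none, Lemma 6(c) would give $|g_{k+1}-g_i|\ge\eta$ for all $1\le i\le k\le N-1$, that is, $N$ points of $C$ with pairwise distances $\ge\eta$. This contradicts the choice of $N$. Fix this $k$.

**Step 2: at the chosen points, $f_\alpha(y_j)$ is eventually close to $g_j$.** This will let us replace $f_\alpha(y_j)$ by $g_j$ in $F_k$. The number $T(f_\alpha(y_1),\dots,f_\alpha(y_N))$ is a finite sum of nonnegative terms, each lsc along $f_\alpha\to f$. It is at most $\theta(f_\alpha)$, which tends to $\theta(f)\le T(g_1,\dots,g_N)+\rho$. By Lemma 1 applied to the term $c_j\lambda^2|f_\alpha(y_j)|$,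
$$\limsup_\alpha|f_\alpha(y_j)|\le|g_j|+\frac{\rho}{c_j\lambda^2}\le|g_j|+\frac{\delta''}2,$$
where we used $c_j\ge c_N$ and (7). So eventually $|f_\alpha(y_j)|\le|g_j|+\delta''$. Since $f_\alpha(y_j)\to g_j$ in $\tau$, Lemma 4 with $p=g_j$, $v=f_\alpha(y_j)-g_j$ gives $\|f_\alpha(y_j)-g_j\|\le\varepsilon''$ eventually. As $|\cdot|\le b\|\cdot\|$, there is $\alpha_1$ with
$$|f_\alpha(y_j)-g_j|\le\lambda\eta/N\qquad(j\le N,\ \alpha\ge\alpha_1).\tag{9}$$

**Step 3: a bound on $F_k$ uniform in $y$.** This step uses the supremum in (5) at tuples other than the chosen one. Let $\Sigma_k(f)$ be the sum of the terms of (4) with index $\le k$, evaluated at $f(y_1),\dots,f(y_k)$, and define $\Sigma_k(f_\alpha)$ likewise. In the tuple $(y_1,\dots,y_N)$ replace $y_{k+1}$ by an arbitrary $y\in L$, and discard the nonnegative terms with index $>k+1$ and the term $c_{k+1}\lambda^2|f_\alpha(y)|$: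
$$\Sigma_k(f_\alpha)+c_{k+1}F_k\big(f_\alpha(y_1),\dots,f_\alpha(y_k);f_\alpha(y)\big)\le\theta(f_\alpha).\tag{10}$$
By lower semicontinuity and $\theta(f_\alpha)\to\theta(f)$ there is $\alpha_0\ge\alpha_1$, not depending on $y$, such that for $\alpha\ge\alpha_0$ we have $\Sigma_k(f_\alpha)\ge\Sigma_k(f)-\rho$ and $\theta(f_\alpha)\le\theta(f)+\rho\le T(g_1,\dots,g_N)+2\rho$. Insert these in (10). In $T(g_1,\dots,g_N)-\Sigma_k(f)$ the terms with index $\ge k+1$ remain, so for all $y\in L$, $\alpha\ge\alpha_0$,
$$c_{k+1}F_k\big(f_\alpha(y_1),\dots,f_\alpha(y_k);f_\alpha(y)\big)\le c_{k+1}\big(F_k(g_1,\dots,g_k;g_{k+1})+\lambda^2R\big)+\Lambda+3\rho,\tag{11}$$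
where $\Lambda=\sum_{k+1<j\le N}c_j\big(F_{j-1}(g_1,\dots,g_{j-1};g_j)+\lambda^2|g_j|\big)$ is the tail. By Lemma 6(b), each bracket in $\Lambda$ is at most $(j-1)R+\lambda R+\lambda^2R\le NR$, since $\lambda+\lambda^2\le\frac34$. Also $\sum_{j>k+1}c_j=c_{k+1}\frac{\lambda^2}{1-\lambda^2}\le2\lambda^2c_{k+1}$. With (6),
$$\Lambda\le NR\sum_{j>k+1}c_j\le2NR\lambda^2c_{k+1}\le\lambda\eta\,c_{k+1}.$$
Further, $\lambda^2R\le\lambda\eta$ by (6), and $3\rho\le3c_N\lambda\eta\le3c_{k+1}\lambda\eta$ by (7). Divide (11) by $c_{k+1}$ and use (8); the four errors are $\lambda\eta$, $\lambda\eta$, $\lambda\eta$, $3\lambda\eta$: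
$$F_k\big(f_\alpha(y_1),\dots,f_\alpha(y_k);f_\alpha(y)\big)\le\sum_{j\le k}|g_j|+6\lambda\eta.$$
By (9) and Lemma 6(d), replacing $f_\alpha(y_j)$ by $g_j$ for $j\le k$ costs at most $k\lambda\eta/N\le\lambda\eta$, so
$$F_k(g_1,\dots,g_k;f_\alpha(y))\le\sum_{j\le k}|g_j|+7\lambda\eta\qquad(y\in L,\ \alpha\ge\alpha_0).\tag{12}$$
The points $g_1,\dots,g_k$ are now fixed; only the last entry depends on $y$ and $\alpha$.

**Step 4: from the bound to a finite set.** For such $y,\alpha$, (12) and the definition (3) give $v_1,\dots,v_k\in Z^*$ with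
$$\tfrac12\sum_{j\le k}\big(|g_j+v_j|+|g_j-v_j|\big)+\lambda\Big|f_\alpha(y)-\sum_{j\le k}v_j\Big|\le\sum_{j\le k}|g_j|+8\lambda\eta.$$
Each $\frac12(|g_j+v_j|+|g_j-v_j|)$ is at least $|g_j|$. Hence the whole excess $8\lambda\eta$ bounds each excess separately. First, $\lambda|f_\alpha(y)-\sum_jv_j|\le8\lambda\eta$, so $\|f_\alpha(y)-\sum_jv_j\|\le|f_\alpha(y)-\sum_jv_j|\le8\eta$. Secondly, $|g_j+v_j|+|g_j-v_j|\le2|g_j|+16\lambda\eta$, that is, $v_j\in H_{\delta'}(g_j)$ with $\delta'=8\lambda\eta$, and $2\delta'\le\delta$ by (6). Choosing one point from each piece in Lemma 5, we get finite sets $D_j$, depending only on $g_j$ and the constants, with $H_{\delta'}(g_j)\subset D_j+2\varepsilon B_{Z^*}$. Let $D=D_1+\dots+D_k$, a finite set independent of $\alpha$ and $y$. Since $2k\varepsilon\le2N\varepsilon=2\eta$,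
$$f_\alpha(y)\in D+(2k\varepsilon+8\eta)B_{Z^*}\subset D+10\eta B_{Z^*}\qquad(y\in L,\ \alpha\ge\alpha_0).$$
The last set is a finite union of $w^*$-compact sets, hence $w^*$-closed, so it also contains $f(y)=w^*\text{-}\lim_\alpha f_\alpha(y)$. $\square$

## 9. Proof of Theorem 1

Let $|\cdot|_K,|\cdot|_L$ be $\tau_p$-Kadec norms on $C(K),C(L)$, equivalent to the supremum norms and scaled as in Section 5.

**Step 1: the norm.** Each $f\in C(K\times L)$ gives the norm-continuous map $y\mapsto f(\cdot,y)$ from $L$ to $C(K)$, whose range is compact. Apply Section 7 with $X=C(K)$, $Z=\operatorname{span}\{\delta_t:t\in K\}$ and $|\cdot|=|\cdot|_K$ to this map. We obtain seminorms $\theta^K_{N,n}$ on $C(K\times L)$. They are $\tau_p$-lsc, because pointwise convergence on $K\times L$ implies $\tau_p$-convergence of $f_\alpha(\cdot,y)$ for every $y$, and they are bounded by multiples of $\|f\|_\infty=\sup_y\|f(\cdot,y)\|_\infty$. Likewise $x\mapsto f(x,\cdot)$ and $|\cdot|_L$ give $\theta^L_{N,n}$. Put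
$$\nu(f)=\|f\|_\infty+\sum_{N,n\ge2}a_{N,n}\big(\theta^K_{N,n}(f)+\theta^L_{N,n}(f)\big)$$
with $a_{N,n}>0$ so small that (2) applies. This is an equivalent norm.

**Step 2: it is $\tau_p$-Kadec.** Let $f_\alpha\to f$ pointwise with $\nu(f_\alpha)=\nu(f)=1$. By (2), all $\theta^K_{N,n}$ and $\theta^L_{N,n}$ converge along the net to their values at $f$. Let $\kappa>0$ and $\eta=\kappa/10$. Proposition 7 for the maps $y\mapsto f_\alpha(\cdot,y)$ gives a finite $D\subset Z^*=\ell_\infty(K)$ such that $f_\alpha(\cdot,y)$ and $f(\cdot,y)$ are within $\kappa$ of $D$ for all $y\in L$ and all $\alpha$ from some index on. Proposition 7 for the maps $x\mapsto f_\alpha(x,\cdot)$ gives a finite $D'\subset\ell_\infty(L)$ in the same way. Take an index beyond both. By Lemma 2, $f_\alpha\to f$ uniformly. Since $\tau_p$ is weaker than the norm topology, the two coincide on the unit sphere of $\nu$. $\blacksquare$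

## 10. Arbitrary products: rigid finite sets of coordinates

**Theorem 2.** Let $(K_\gamma)_{\gamma\in\Gamma}$ be any family of nonempty compact spaces. Then $C(\prod_\gamma K_\gamma)$ has a $\tau_p$-Kadec renorming if and only if every $C(K_\gamma)$ has one.

*Proof.* Let $K=\prod_\gamma K_\gamma$ with projections $\pi_\gamma$.

**Necessity.** The map $g\mapsto g\circ\pi_\gamma$ embeds $C(K_\gamma)$ in $C(K)$ isometrically, and homeomorphically for $\tau_p$, since $\pi_\gamma$ is onto. Restrict the norm: the unit sphere of the subspace is part of the unit sphere of $C(K)$.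

**Sufficiency: the norm.** For finite $\Gamma$ use Theorem 1 and induction (if $\Gamma=\emptyset$, then $C(K)=\mathbb R$). Let $\Gamma$ be infinite. The plan is to make the norm detect the finitely many coordinates that matter for $f$, and then to use a Kadec norm on the corresponding finite product. For finite $A\subset\Gamma$ let $K_A=\prod_{\gamma\in A}K_\gamma$ ($K_\emptyset$ is a point) with projection $\pi_A:K\to K_A$, and let $|\cdot|_A$ be a $\tau_p$-Kadec norm on $C(K_A)$, equivalent to the supremum norm, with $|\cdot|_A\le\|\cdot\|_\infty$. It is $\tau_p$-lsc by Lemma 3(a). Fix $o\in K$. For $A\subset\Gamma$ let $r_A(x)_\gamma=x_\gamma$ if $\gamma\in A$ and $r_A(x)_\gamma=o_\gamma$ otherwise; for finite $A$ write $r_A=i_A\circ\pi_A$ with $i_A:K_A\to K$. Put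
$$\omega_\gamma(f)=\|f-f\circ r_{\Gamma\setminus\{\gamma\}}\|_\infty,\qquad\psi_A(f)=\|f-f\circ r_A\|_\infty+|f\circ i_A|_A\le3\|f\|_\infty,$$
and for $m\ge0$, $k\ge1$
$$\Theta_{m,k}(f)=\sup_{|A|=m}\Big[\sum_{\gamma\in A}\omega_\gamma(f)+\tfrac1k\psi_A(f)\Big].$$
The maps $f\mapsto f\circ r_A$ and $f\mapsto f\circ i_A$ are linear and $\tau_p$-continuous, so these are $\tau_p$-lsc seminorms; also $\Theta_{m,k}\le(2m+3)\|\cdot\|_\infty$. Let $\nu(f)=\|f\|_\infty+\sum_{m,k}a_{m,k}\Theta_{m,k}(f)$ with $a_{m,k}>0$ as in (2).

**How $f$ depends on its coordinates.** We show that $(\omega_\gamma(f))_\gamma\in c_0(\Gamma)$, and that for $\varepsilon>0$ there is a finite set $A_1\subset\{\gamma:\omega_\gamma(f)>0\}$ with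
$$\|f-f\circ r_A\|_\infty\le\varepsilon\quad\text{for every }A\supset A_1.\tag{13}$$
By Stone–Weierstrass there are a finite $A_0$ and $f_0\in C(K)$ depending only on coordinates in $A_0$ with $\|f-f_0\|_\infty\le\varepsilon/2$. For $\gamma\notin A_0$ we have $f_0\circ r_{\Gamma\setminus\{\gamma\}}=f_0$, so $\omega_\gamma(f)\le2\|f-f_0\|_\infty\le\varepsilon$. As $\varepsilon$ is arbitrary, $(\omega_\gamma(f))_\gamma\in c_0(\Gamma)$. Let $\Gamma_f=\{\gamma:\omega_\gamma(f)>0\}$. For finite $B\subset\Gamma\setminus\Gamma_f$, $r_{\Gamma\setminus B}$ is the composition of the maps $r_{\Gamma\setminus\{\gamma\}}$, $\gamma\in B$, each of which leaves $f$ unchanged; so $f\circ r_{\Gamma\setminus B}=f$. As $B$ increases, $r_{\Gamma\setminus B}(x)\to r_{\Gamma_f}(x)$, so $f\circ r_{\Gamma_f}=f$ by continuity. Hence $h=f_0\circ r_{\Gamma_f}$ satisfies $\|f-h\|_\infty=\|(f-f_0)\circ r_{\Gamma_f}\|_\infty\le\varepsilon/2$, and $h$ depends only on coordinates in $A_1:=A_0\cap\Gamma_f$. If $A\supset A_1$, then $h\circ r_A=h$, and $\|f-f\circ r_A\|_\infty\le\|f-h\|_\infty+\|(h-f)\circ r_A\|_\infty\le\varepsilon$.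

**The supremum in some $\Theta_{m,k}(f)$ is attained at a set $A\supset A_1$.** Fix $f$, $\varepsilon$ and $A_1$. We look for finite $A\supset A_1$, $m=|A|$ and $k$ with
$$\Theta_{m,k}(f)=\sum_{\gamma\in A}\omega_\gamma(f)+\tfrac1k\psi_A(f).\tag{14}$$
If $A_1=\emptyset$, put $A=\emptyset$, $m=0$, $k=1$; there is only one set of size $0$. Otherwise let $s=\min_{A_1}\omega_\gamma(f)>0$, $A=\{\gamma:\omega_\gamma(f)\ge s\}\supset A_1$, which is finite, and $m=|A|$. Then $s'=\sup_{\gamma\notin A}\omega_\gamma(f)<s$, because a positive supremum of a $c_0$ family is attained. Choose $k$ with $3\|f\|_\infty/k<s-s'$. A set $A'\ne A$ with $|A'|=m$ replaces at least one element of $A$ by an element outside $A$, and each such replacement lowers the sum by at least $s-s'$. So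
$$\sum_{\gamma\in A'}\omega_\gamma(f)+\tfrac1k\psi_{A'}(f)\le\sum_{\gamma\in A}\omega_\gamma(f)-(s-s')+\tfrac{3\|f\|_\infty}k<\sum_{\gamma\in A}\omega_\gamma(f),$$
and (14) follows.

**Kadec property.** Let $f_\alpha\to f$ pointwise with $\nu(f_\alpha)=\nu(f)$. By (2), all $\Theta_{m,k}(f_\alpha)\to\Theta_{m,k}(f)$. Fix $\varepsilon>0$ and take $A_1,A,m,k$ as above. Since
$$\sum_{\gamma\in A}\omega_\gamma(f_\alpha)+\tfrac1k\psi_A(f_\alpha)\le\Theta_{m,k}(f_\alpha)\to\Theta_{m,k}(f)=\sum_{\gamma\in A}\omega_\gamma(f)+\tfrac1k\psi_A(f),$$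
Lemma 1 with $\rho=0$ shows that each term converges. Thus $\|f_\alpha-f_\alpha\circ r_A\|_\infty\to\|f-f\circ r_A\|_\infty\le\varepsilon$ by (13), and $|f_\alpha\circ i_A|_A\to|f\circ i_A|_A$. As $f_\alpha\circ i_A\to f\circ i_A$ in $\tau_p$, (1) gives $\|f_\alpha\circ i_A-f\circ i_A\|_\infty\to0$. Since $f_\alpha\circ r_A-f\circ r_A=(f_\alpha\circ i_A-f\circ i_A)\circ\pi_A$,
$$\limsup_\alpha\|f_\alpha-f\|_\infty\le\limsup_\alpha\big(\|f_\alpha-f_\alpha\circ r_A\|_\infty+\|f_\alpha\circ i_A-f\circ i_A\|_\infty+\|f\circ r_A-f\|_\infty\big)\le2\varepsilon .$$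
As $\varepsilon$ is arbitrary, $f_\alpha\to f$ in norm. $\blacksquare$

## 11. Injective tensor products

Recall that the injective norm of $u=\sum_ix_i\otimes y_i\in X\otimes Y$ is the supremum of $|\sum_ix^*(x_i)y^*(y_i)|$ over $x^*,y^*$ in the dual unit balls, and that $X\hat\otimes_\varepsilon Y$ is the completion. For example, $C(K)\hat\otimes_\varepsilon C(L)=C(K\times L)$, with $g\otimes h$ corresponding to $(x,y)\mapsto g(x)h(y)$. A linear subspace of $X^*$ is *norming* if the supremum over its unit ball is an equivalent norm on $X$; the span of the point evaluations in $C(K)^*$ is an example.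

**Theorem 3.** Let $X,Y\ne\{0\}$ be Banach spaces and $Z_X\subset X^*$, $Z_Y\subset Y^*$ norming linear subspaces. Then $X\hat\otimes_\varepsilon Y$ has a $\sigma(X\hat\otimes_\varepsilon Y,\,Z_X\otimes Z_Y)$-Kadec renorming if and only if $X$ has a $\sigma(X,Z_X)$-Kadec and $Y$ a $\sigma(Y,Z_Y)$-Kadec renorming.

*Proof.* **Necessity.** Fix $0\ne y_0\in Y$. Then $x\mapsto x\otimes y_0$ is an isomorphic embedding. It is also a homeomorphic embedding for the weak topologies, because $(z\otimes z')(x\otimes y_0)=z(x)z'(y_0)$ and some $z'\in Z_Y$ has $z'(y_0)\ne0$. Restrict the norm. The argument for $Y$ is the same.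

**Sufficiency: reduction to 1-norming subspaces.** Replace the norm of $X$ by $\|x\|'=\sup\{z(x):z\in Z_X,\|z\|\le1\}$, which is equivalent. For $\|\cdot\|'$ the subspace $Z_X$ is 1-norming, since its old unit ball is contained in its new one. Do the same for $Y$. The dual balls change only between fixed multiples of each other, so the injective norm changes to an equivalent one. The completion, the weak topologies and the existence of equivalent Kadec norms are unaffected. So assume that $Z_X,Z_Y$ are 1-norming, and let $U_X,U_Y$ be the unit balls of $Z_X,Z_Y$.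

**Sufficiency: slices of a tensor.** For $f\in X\hat\otimes_\varepsilon Y$ and $z'\in U_Y$ let $f(z')=(\mathrm{id}\otimes z')f\in X$, and for $z\in U_X$ let $f[z]=(z\otimes\mathrm{id})f\in Y$. Then $\|f(z')\|,\|f[z]\|\le\|f\|_\varepsilon$ and $z(f(z'))=(z\otimes z')f=z'(f[z])$. Moreover
$$\|f\|_\varepsilon=\sup_{z'\in U_Y}\|f(z')\|=\sup_{z\in U_X}\|f[z]\|=\sup_{z\in U_X,\,z'\in U_Y}|(z\otimes z')f|.\tag{15}$$
To see this for $f=\sum x_i\otimes y_i$, note that $\|f\|_\varepsilon$ is the supremum over $x^*$ of $\|\sum x^*(x_i)y_i\|$. Since $Z_Y$ is 1-norming, this is the supremum of $|x^*(\sum z'(y_i)x_i)|$ over $x^*$ and $z'\in U_Y$, that is, $\sup_{z'}\|f(z')\|$, and since $Z_X$ is 1-norming, it is the last supremum in (15). The remaining equality is symmetric. All expressions in (15) are seminorms bounded by $\|f\|_\varepsilon$, hence continuous, and (15) extends by density. By (15), $\|\cdot\|_\varepsilon$ is lsc for $\sigma(\cdot,Z_X\otimes Z_Y)$.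

The set $f(U_Y)$ is relatively norm compact. For $f\in X\otimes Y$ it is a bounded subset of a finite-dimensional space. In general $f$ is an $\|\cdot\|_\varepsilon$-limit of such tensors, so $f(U_Y)$ is approximated uniformly and is totally bounded. The same holds for $f[U_X]$.

**Sufficiency: the norm and its Kadec property.** Define the seminorms (5) for the maps $z'\mapsto f(z')$, with index set $L=U_Y$, space $X$, $Z=Z_X$ and the (scaled) Kadec norm on $X$. Define them also for $z\mapsto f[z]$, with index set $U_X$, space $Y$, $Z=Z_Y$ and the Kadec norm on $Y$. By (15) and Section 7 they are bounded by multiples of $\|f\|_\varepsilon$, and they are $\sigma(\cdot,Z_X\otimes Z_Y)$-lsc, because convergence in this topology implies $f_\alpha(z')\to f(z')$ in $\sigma(X,Z_X)$ and $f_\alpha[z]\to f[z]$ in $\sigma(Y,Z_Y)$. Let $\nu$ be $\|\cdot\|_\varepsilon$ plus the weighted sum of these seminorms, as in (2).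

Let $f_\alpha\to f$ in $\sigma(\cdot,Z_X\otimes Z_Y)$ with $\nu(f_\alpha)=\nu(f)=1$. By (2), Proposition 7 applies to both families. Given $\kappa>0$ and $\eta=\kappa/10$, it yields finite sets $D\subset Z_X^*$ and $D'\subset Z_Y^*$ such that, for all late $\alpha$, all $f_\alpha(z'),f(z')$ are within $\kappa$ of $D$ and all $f_\alpha[z],f[z]$ are within $\kappa$ of $D'$. Restriction to the unit ball embeds $Z_X^*$ isometrically in $\ell_\infty(U_X)$ and $Z_Y^*$ in $\ell_\infty(U_Y)$. Hence the functions $h_\alpha(z,z')=(z\otimes z')f_\alpha$ and $h(z,z')=(z\otimes z')f$ on $U_X\times U_Y$ satisfy the hypotheses of Lemma 2: $h_\alpha(\cdot,z')$ is the image of $f_\alpha(z')$, $h_\alpha(z,\cdot)$ is the image of $f_\alpha[z]$, the same holds for $h$ and $f$, and $h_\alpha\to h$ pointwise. So $h_\alpha\to h$ uniformly, which by (15) means $\|f_\alpha-f\|_\varepsilon\to0$. $\blacksquare$
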